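\title{Lower curvature bounds across small singular sets}

\begin{abstract}
Let $X$ be a complete length space that has curvature $\ge\kappa$, locally and in the sense of Alexandrov, on an open subset $\mathcal U$ of dimension $n$, and suppose that every tangent cone of $X$ is a cone over an Alexandrov space of curvature $\ge1$. We show that $\mathcal H^{n-1}(X\setminus\mathcal U)=0$ does not force $X$ to have curvature $\ge\kappa$. For every $n\ge2$ and every $\kappa$ there is a compact counterexample, homeomorphic to $S^n$, in which all tangent cones are Euclidean, $X\setminus\mathcal U$ has Hausdorff dimension at most $n-2$, and no lower curvature bound holds. The conclusion does hold when $X\setminus\mathcal U$ is countable, and for $n=2$ countability is the exact threshold among compact null subsets of the line.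
\end{abstract}

\section{Introduction}\label{sec:intro}

A lower curvature bound in the sense of Alexandrov says that triangles are at least as thick as the triangles with the same side lengths in the model plane of constant curvature $\kappa$. In a complete length space it is enough to test small triangles: by the globalization theorem \cite{BGP}, if comparison holds in a neighborhood of every point, then it holds for all triangles. This paper is about what remains true when the local bound is known only outside a small closed set.

One family of surfaces shows what can go wrong. Let $D\subset\mathbb R^2$ be a compact convex set with nonempty interior, let $E=\mathbb R^2\setminus\operatorname{int}D$ carry its intrinsic metric, and let $X$ be the double of $E$: two sheets $E_+$ and $E_-$ glued along $\partial D$. Take $x,y\notin D$ such that the segment $xy$ meets $\operatorname{int}D$. A shortest path in $E$ from $x$ to $y$ touches $\partial D$, since otherwise it would be that segment. From the first point of contact it can be continued on either sheet, and both continuations are shortest paths in $X$, because folding $X$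 onto $E$ preserves lengths. So shortest paths in $X$ branch, which no lower curvature bound allows. On the other hand, $X$ is flat away from $\partial D$, and it is also flat across every straight piece of $\partial D$: unfold one sheet by reflecting it in the line. If $\partial D$ is parametrized by arc length with direction $e^{i\theta(s)}$, then $\theta$ is nondecreasing with total increase $2\pi$, and $X$ is flat off the support $S$ of the turning measure $d\theta$. Two cases are familiar.
\begin{itemize}
\item If $D$ is a polygon, $d\theta$ is a sum of atoms and $S$ is finite. At a vertex with interior angle $\beta<\pi$, two sectors of angle $2\pi-\beta$ are glued, and the tangent cone of $X$ is the cone over a circle of length $4\pi-2\beta>2\pi$. The singular set is tiny, but the defect is visible in the tangent cones.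
\item If $D$ is a disk, $d\theta$ is arc length. All tangent cones are $\mathbb R^2$ (Section~\ref{sec:double} shows this for every $C^1$ boundary), but $S$ is a whole circle, of positive length.
\end{itemize}
It is natural to exclude both cases and to ask whether anything else can happen.

Let $\mathrm{Alex}^n(\kappa)$ be the class of complete length spaces of Hausdorff dimension $n$ in which triangle comparison with the model plane of curvature $\kappa$ holds for all triangles, and let $\mathrm{Alex}^n_{loc}(\kappa)$ be the class of $n$-dimensional length spaces, not necessarily complete, in which every point has a neighborhood where comparison holds. By convention $\mathrm{Alex}^1(1)$ consists of the circles of length $\le2\pi$ and the segments of length $\le\pi$. For an open set $\mathcal U$ in a length space, $d_{\mathcal U}$ is the induced length metric; $C(\Sigma)$ is the Euclidean cone over $\Sigma$, and $T_pX$ is the tangent cone. Section~\ref{sec:prelim} recalls the definitions. The following problem is posed in \cite{Li}.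

\medskip\noindent\textbf{Question.} \emph{Let $n\ge2$ and $\kappa\in\mathbb R$. Suppose that}
\begin{itemize}
\item[(a)] \emph{$(X,d)$ is a complete length space and $\mathcal U\subset X$ is open;}
\item[(b)] \emph{$(\mathcal U,d_{\mathcal U})\in\mathrm{Alex}^n_{loc}(\kappa)$;}
\item[(c)] \emph{for every $p\in X$ the tangent cone $T_pX$ exists and is isometric to $C(\Sigma_p)$ for some $\Sigma_p\in\mathrm{Alex}^{n-1}(1)$;}
\item[(d)] \emph{$\mathcal H^{n-1}(X\setminus\mathcal U)=0$.}
\end{itemize}
\emph{Does it follow that $X\in\mathrm{Alex}^n(\kappa)$?}
\medskip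

One would guess that it does. Condition (c) says that no single point shows negative curvature under magnification. Condition (d) makes the singular set invisible to most paths: if $Z\subset\mathbb R^n$ has $\mathcal H^{n-1}(Z)=0$, its projection along any direction is null, so almost every line in that direction misses $Z$. The polygon violates (c) and the disk violates (d).

A measure, however, need be neither atomic nor absolutely continuous. If $d\theta$ is a Cantor measure, it has no atoms, so $\partial D$ is $C^1$ and (c) holds; its support is null, so (d) holds; and shortest paths in the double branch as before. This is the whole counterexample for $n=2$, $\kappa\le0$. Carried out on the sphere, to gain compactness and positive curvature, and in all dimensions, it gives the following.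

\begin{theorem}\label{thm:A}
For all $n\ge2$ and $\kappa\in\mathbb R$ there are a compact length space $(X,d)$, homeomorphic to $S^n$, and an open set $\mathcal U\subset X$ with $\mathcal H^{n-1}(X\setminus\mathcal U)=0$, and even $\dim_H(X\setminus\mathcal U)\le n-2$, such that $(\mathcal U,d_{\mathcal U})$ is a smooth Riemannian manifold of constant curvature $\ge\kappa$ and every tangent cone of $X$ is $\mathbb R^n=C(S^{n-1})$, but $X\notin\mathrm{Alex}^n(\kappa')$ for every $\kappa'\in\mathbb R$.
\end{theorem}

Thus the answer to the Question is negative for every $n\ge2$ and every $\kappa$; for $n=2$ the singular set has Hausdorff dimension $0$. The construction needs a nonzero measure without atoms on the singular set, and a countable set carries none. This suggests the positive result.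

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $\kappa\in\mathbb R$. Suppose that {\rm(a)}, {\rm(b)}, {\rm(c)} hold and that $X\setminus\mathcal U$ is countable. Then $X\in\mathrm{Alex}^n(\kappa)$.
\end{theorem}

An uncountable compact set does carry such a measure, and in dimension two the two results meet.

\begin{theorem}\label{thm:C}
Let $C\subset\mathbb R$ be compact of Lebesgue measure $0$, and let $\kappa\in\mathbb R$. The following are equivalent.
\begin{itemize}
\item[(i)] For every pair $(X,\mathcal U)$ that satisfies {\rm(a)--(d)} with $n=2$ and has $X\setminus\mathcal U$ bi-Lipschitz homeomorphic to $C$, the space $X$ lies in $\mathrm{Alex}^2(\kappa)$.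
\item[(ii)] $C$ is countable.
\end{itemize}
\end{theorem}

For $n\ge3$ we do not decide what happens when $X\setminus\mathcal U$ is uncountable of dimension less than $n-2$.

Sections~\ref{sec:double} and~\ref{sec:body} prove Theorem~\ref{thm:A}, Section~\ref{sec:countable} proves Theorem~\ref{thm:B} and is independent of them, and Section~\ref{sec:plane} proves Theorem~\ref{thm:C}.

\section{Length spaces, comparison and cones}\label{sec:prelim}

We write $|xy|$ for the distance, $B(x,r)$ and $\bar B(x,r)$ for open and closed balls, $N_\delta(A)$ for the open $\delta$-neighborhood of a set $A$, and $L(c)$ for the length of a curve. In a \emph{length space}, $|xy|$ is the infimum of the lengths of curves from $x$ to $y$. A \emph{geodesic} is a shortest path parametrized by arc length, that is, a curve $c$ with $|c(s)c(t)|=|s-t|$; the symbol $[xy]$ stands for a chosen geodesic from $x$ to $y$.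

\subsection{Short curves stay close}
If $w$ lies on a curve of length $L$ from $x$ to $y$, then adding $|zw|\le|zx|+|xw|$ and $|zw|\le|zy|+|yw|$ gives
\begin{equation}\label{eq:ball}
|zw|\le\tfrac12\big(|zx|+|zy|+L\big).
\end{equation}
Hence for $x,y\in B(z,r)$, curves from $x$ to $y$ of length close enough to $|xy|$, and in particular geodesics, lie in $B(z,2r)$.

\begin{lemma}\label{lem:bilip}
Let $X,Y$ be length spaces, $\lambda\ge1$, and let $\Psi$ be a homeomorphism from an open neighborhood $W$ of $z\in X$ onto an open subset of $Y$ such that $\lambda^{-1}L(c)\le L(\Psi\circ c)\le\lambda L(c)$ for all curves $c$ in $W$. Then for all small $r$ the map $\Psi$ is $\lambda$-bi-Lipschitz on $B(z,r)$, and $B(\Psi z,r/\lambda)\subset\Psi(B(z,r))\subset B(\Psi z,\lambda r)$.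
\end{lemma}

\begin{proof}
Let $B(z,2r)\subset W$ and $B(\Psi z,2\lambda r)\subset\Psi(W)$. Almost shortest curves between $x,y\in B(z,r)$ lie in $W$, so $|\Psi x\,\Psi y|\le\lambda|xy|$; with $y=z$ this gives the second inclusion. Almost shortest curves between $\Psi x,\Psi y\in B(\Psi z,\lambda r)$ lie in $\Psi(W)$, so $|xy|\le\lambda|\Psi x\,\Psi y|$. A point of $B(\Psi z,r/\lambda)$ is joined to $\Psi z$ by a curve of length $<r/\lambda$, which lies in $\Psi(W)$ and pulls back to a curve of length $<r$.
\end{proof}

\subsection{Comparison}
Let $M_\kappa$ be the complete simply connected surface of constant curvature $\kappa$, and let $\varpi=\pi/\sqrt\kappa$ if $\kappa>0$ and $\varpi=\infty$ otherwise. Three points $x,u,v$ of a metric space with perimeter $<2\varpi$ have a \emph{model triangle} $\tilde x\tilde u\tilde v$ in $M_\kappa$ with the same side lengths, unique up to isometry; for $u,v\ne x$ its angle at $\tilde x$ is the \emph{model angle} $\tilde\angle(x;u,v)$. Let $\mathrm{side}(a,b,\alpha)$ be the distance between the endpoints of two segments in $M_\kappa$ of lengths $a,b$ that start at one point at an angle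 $\alpha$. For $a,b>0$ with $a+b<\varpi$ it increases strictly with $\alpha\in[0,\pi]$, from $|a-b|$ to $a+b$.

We say that \emph{comparison holds} for a point $q$ and a geodesic $[uv]$ if every $w\in[uv]$ satisfies
\begin{equation}\label{eq:comp}
|qw|\ge|\tilde q\tilde w|,
\end{equation}
where $\tilde w$ is the point on the side $\tilde u\tilde v$ of the model triangle $\tilde q\tilde u\tilde v$ with $|\tilde u\tilde w|=|uw|$. It \emph{holds in an open set $V$} if it holds for all $q\in V$ and all geodesics $[uv]\subset V$ for which the perimeter is $<2\varpi$. Where geodesics are not known to exist, comparison in $V$ is understood in the standard form that mentions distances only: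
\begin{equation}\label{eq:four}
\tilde\angle(x;y_1,y_2)+\tilde\angle(x;y_2,y_3)+\tilde\angle(x;y_3,y_1)\le2\pi
\end{equation}
for all $x\in V$ and $y_j\in V\setminus\{x\}$ for which the model angles are defined. Near a point with a neighborhood in which any two points are joined by a geodesic, \eqref{eq:comp} holds in a small ball if and only if \eqref{eq:four} does. The distinction matters only in (F3) below, which is what provides the geodesics.

A \emph{hinge} $[x;u,v]$ is a pair of geodesics $c_1=[xu]$, $c_2=[xv]$ starting at $x$. Its \emph{angle} is $\angle(x;u,v)=\angle(c_1,c_2)=\lim_{s,t\to0}\tilde\angle(x;c_1(s),c_2(t))$, if the limit exists; it depends only on the initial parts of the sides. The hinge satisfies \emph{hinge comparison} if $|uv|\le\mathrm{side}(|xu|,|xv|,\angle(x;u,v))$, or equivalently $\angle(x;u,v)\ge\tilde\angle(x;u,v)$. If one side is a point, we regard hinge comparison as true.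

\begin{lemma}\label{lem:mono}
Let $c_1:[0,a]\to X$ and $c_2:[0,b]\to X$ be geodesics from $x$ with $a+b<\varpi$. Suppose that for all $s,t$ comparison holds for $c_1(s)$ and $c_2|_{[0,t]}$, and for $c_2(t)$ and $c_1|_{[0,s]}$. Then the angle $\angle(c_1,c_2)$ exists and the hinge satisfies hinge comparison.
\end{lemma}

\begin{proof}
Put $\beta(s,t)=\tilde\angle(x;c_1(s),c_2(t))$. For $t'<t$, inequality \eqref{eq:comp} reads $|c_1(s)c_2(t')|\ge\mathrm{side}(s,t',\beta(s,t))$, that is, $\beta(s,t')\ge\beta(s,t)$. By symmetry $\beta$ is nonincreasing in both variables, so its limit at $(0,0)$ exists and equals $\sup\beta\ge\beta(a,b)$.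
\end{proof}

In particular, if comparison holds in $V$, angles exist at all points of $V$ and short hinges with sides in $V$ satisfy hinge comparison. We use the following standard facts.
\begin{itemize}
\item[(F1)] \emph{Adjacent angles.} If comparison holds near $x$, $x$ is an interior point of a geodesic $[uv]$, and $[xq]$ is a geodesic, then $\angle(x;q,u)+\angle(x;q,v)=\pi$. Here $\le$ is the limit of \eqref{eq:four}, one model angle being $\pi$, and $\ge$ is the triangle inequality for angles.
\item[(F2)] \emph{No branching} \cite{BGP}. Let $c,c':[a,b]\to X$ be geodesics that agree on $[a,\tau]$, $a<\tau<b$, and let comparison hold near $m=c(\tau)$. Then $c=c'$ on $[\tau,\tau+\delta]$ for some $\delta>0$. Indeed, let $o=c(\tau-\delta)$, $y=c(t)$, $y'=c'(t)$ with $\tau<t\le\tau+\delta$. Comparison for $y'$ and $[oy]$ gives $|\tilde y'\tilde m|\le|y'm|$, so $|\tilde o\tilde m|+|\tilde m\tilde y'|\le|\tilde o\tilde y'|$. Then $\tilde m\ne\tilde o$ lies on both sides from $\tilde o$, which have equal length, so $\tilde y=\tilde y'$.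
\item[(F3)] \emph{Local compactness} \cite{BGP}. If a point of a length space has a neighborhood that is complete, has finite Hausdorff dimension and satisfies comparison, then it has a compact neighborhood.
\item[(F4)] \emph{Globalization} \cite{BGP}. If comparison holds near every point of a complete length space, it holds in the whole space.
\item[(F5)] \emph{Perimeter} \cite{BGP}. Any three points of a space $\Sigma\in\mathrm{Alex}^{m}(1)$ have perimeter $\le2\pi$. For $m=1$ this follows from our convention. Taking two of the points equal gives $\operatorname{diam}\Sigma\le\pi$, so $\Sigma$ is compact by (F3) and the Hopf--Rinow--Cohn-Vossen theorem.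
\end{itemize}
Small balls in a Riemannian manifold of constant curvature $K\ge\kappa$ satisfy comparison with $M_\kappa$.

\subsection{Cones}
The cone $C(\Sigma)$ is $[0,\infty)\times\Sigma$ with $\{0\}\times\Sigma$ collapsed to the apex $o$, and
\begin{equation}\label{eq:cone}
|(s,\xi)(t,\zeta)|^2=s^2+t^2-2st\cos\min\{\pi,|\xi\zeta|\}.
\end{equation}
Pointed spaces $(X_i,p_i)$ converge to $(Y,o)$ in the Gromov--Hausdorff sense if for all $\rho,\epsilon>0$ and all large $i$ there is a map $h_i:B(p_i,\rho)\to Y$ with $h_i(p_i)=o$ that changes distances by less than $\epsilon$ and whose image is $\epsilon$-dense in $B(o,\rho-\epsilon)$. The tangent cone $T_pX$ is the limit of $(X,p,r^{-1}d)$ as $r\to0$, when it exists; in (c) its base point is the apex.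

\section{Doubling the complement of a convex body}\label{sec:double}

\begin{proposition}\label{prop:double}
Let $n\ge2$, let $D\subset\mathbb R^n$ be a compact convex set with $0\in\operatorname{int}D$ whose boundary is a $C^1$ hypersurface, and let $S\subset\partial D$ be closed with $\mathcal H^{n-1}(S)=0$. Suppose that near every point of $\partial D\setminus S$ the set $\partial D$ coincides with a hyperplane. Then for every $\kappa$ there are $X$ and $\mathcal U$ with all properties in Theorem~\ref{thm:A} except possibly the bound on $\dim_H(X\setminus\mathcal U)$, and with $X\setminus\mathcal U$ bi-Lipschitz homeomorphic to $S$.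
\end{proposition}

\begin{proof}
\emph{Transfer to the sphere.} We need a map to $S^n$ that sends hyperplanes to totally geodesic hypersurfaces. The inverse gnomonic projection $G(x)=(x,1)/\sqrt{1+|x|^2}$ does this: it is a diffeomorphism of $\mathbb R^n$ onto the open upper hemisphere, bi-Lipschitz on compact sets, and it maps an affine subspace $A$ onto the intersection of the hemisphere with the linear span of $A\times\{1\}$. Let $N=G(0)$, $\rho=1/10$, and fix $\varepsilon>0$ with $D'=G(\varepsilon D)\subset B(N,\rho)$. Put $S'=G(\varepsilon S)$ and $E=S^n\setminus\operatorname{int}D'$. Then $\partial E=\partial D'$ is a $C^1$ hypersurface, and near each point of $\partial E\setminus S'$ it lies in a great hypersphere. Each ray from $0$ meets $D$ in a segment and $\partial D$ in its endpoint only, which depends continuously on the ray. Hence each half great circle from $N$ to $-N$ meets $D'$ in an initial arc, $E$ and $\operatorname{int}E$ are star-shaped about $-N$, and $E$ is homeomorphic to a closed ball.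

\emph{Boundary charts.} Let $z\in\partial E$. Choose smooth coordinates $y=(y',y_n)$ centered at $z$, isometric at $z$, in which $\partial E$ is a graph $y_n=h(y')$ with $h\in C^1$, $h(0)=0$, $dh(0)=0$, and $E$ is the side $y_n\ge h(y')$. Then $\psi=(y',y_n-h(y'))$ is a $C^1$ diffeomorphism of a neighborhood $V$ of $z$ with $\psi(z)=0$, $d\psi_z$ isometric and $\psi(E\cap V)=\psi(V)\cap\{y_n\ge0\}$. Given $\lambda>1$, continuity of $d\psi$ allows us to shrink $V$ so that $\psi$ changes lengths of curves by factors in $[\lambda^{-1},\lambda]$.

\emph{The metric of $E$.} Let $d_E\ge d_{S^n}$ be the intrinsic metric of $E$. Two points $x,y$ in the preimage of a small half ball are joined in $E$ by the preimage of a segment, so $d_E(x,y)\le\lambda|\psi x-\psi y|\le\lambda^2d_{S^n}(x,y)$ by Lemma~\ref{lem:bilip}. Near interior points $d_E=d_{S^n}$. Cover $E$ by finitely many such neighborhoods, with Lebesgue number $\delta$. As $E$ is connected, $d_E\le M$ for some $M$, and so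
\begin{equation}\label{eq:dE}
d_{S^n}\le d_E\le c\,d_{S^n},\qquad c=\max\{\lambda^2,M/\delta\}.
\end{equation}
Thus $(E,d_E)$ is a compact length space, and its points are joined by shortest paths.

\emph{The double.} Let $X=E_+\cup_{\partial E}E_-$, let $\pi:X\to E$ be the folding map, and let
\[
d(x,y)=\begin{cases}d_E(\pi x,\pi y)&\text{if $x,y$ lie on one sheet},\\ \min_{z\in\partial E}\big(d_E(\pi x,z)+d_E(z,\pi y)\big)&\text{otherwise.}\end{cases}
\]
Always $d(x,y)\ge d_E(\pi x,\pi y)$, which gives the triangle inequality $d(x,y)\le d(x,w)+d(w,y)$ for $x,y$ on one sheet. If $x,y$ are on different sheets and $w$ is, say, on the sheet of $x$, then for a suitable $z\in\partial E$ the right side is $d_E(\pi x,\pi w)+d_E(\pi w,z)+d_E(z,\pi y)\ge d(x,y)$. The space $X$ is a union of two isometric copies of $(E,d_E)$, so it is compact; it is a union of two closed balls along their boundary, so it is homeomorphic to $S^n$; and $d(x,y)$ is realized by one shortest path of $E$ or by two, so $X$ is a length space. The key property is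
\begin{equation}\label{eq:fold}
L_d(c)=L_{S^n}(\pi\circ c)\qquad\text{for every curve $c$ in $X$.}
\end{equation}
The inequality $\ge$ holds because $\pi$ is $1$-Lipschitz. For $\le$ it suffices to show $d(c(t),c(t'))\le L_{S^n}(\pi\circ c|_{[t,t']})$. This holds by definition if $c(t),c(t')$ lie on one sheet. Otherwise $c(\tau)\in\partial E$ for some $\tau\in[t,t']$, and $d(c(t),c(t'))\le d_E(\pi c(t),c(\tau))+d_E(c(\tau),\pi c(t'))$. The same proof shows that folding $\mathbb R^n$ along a hyperplane, or $S^n$ along a great hypersphere, preserves lengths of curves.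

\emph{Tangent cones.} A point off $\partial E$ has a neighborhood isometric to a ball in $S^n$, so its tangent cone is $\mathbb R^n$. Let $z\in\partial E$ and $\lambda>1$, with $\psi$ as above. Define $\Psi=\psi\circ\pi$ on $E_+$ and $\Psi=\iota\circ\psi\circ\pi$ on $E_-$, where $\iota(y',y_n)=(y',-y_n)$. This is a homeomorphism of $\pi^{-1}(V)$ onto a neighborhood of $0$ in $\mathbb R^n$, and $\Psi$ followed by the folding of $\mathbb R^n$ is $\psi\circ\pi$. Hence $L(\Psi\circ c)=L(\psi\circ\pi\circ c)$, which by \eqref{eq:fold} lies between $\lambda^{-1}L_d(c)$ and $\lambda L_d(c)$. By Lemma~\ref{lem:bilip}, for every radius $\rho'$ and all small $r$, the map $r^{-1}\Psi$ is $\lambda$-bi-Lipschitz on the ball of radius $\rho'$ about $z$ in $(X,r^{-1}d)$, and its image contains $B(0,\rho'/\lambda)$. As $\lambda>1$ is arbitrary, $T_zX=\mathbb R^n$. This is the step that needs $\partial D$ to be $C^1$.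

\emph{The set $\mathcal U=X\setminus S'$.} It is open. On $\partial E$ we have $d=d_E$, so by \eqref{eq:dE} the subset $S'\subset X$ is bi-Lipschitz homeomorphic to $S$, and $\mathcal H^{n-1}(X\setminus\mathcal U)=0$. If $z\in\partial E\setminus S'$, then near $z$ the set $E$ is half of a ball of $S^n$, cut by a great hypersphere. Map $E_+$ by $\pi$ and $E_-$ by $\pi$ followed by the reflection in that hypersphere. This map preserves lengths, so by Lemma~\ref{lem:bilip} with $\lambda=1$ a neighborhood of $z$ is isometric to an open subset of $S^n$. Thus $\mathcal U$ is locally isometric to $S^n$; transition maps are locally restrictions of orthogonal maps, hence smooth. The interiors of $E_+$ and $E_-$ are connected, every point of $\partial E\setminus S'$ is in the closure of both, and $\partial E\setminus S'\neq\emptyset$ since $\mathcal H^{n-1}(\partial E)>0$. So $\mathcal U$ is connected, and $(\mathcal U,d_{\mathcal U})$ is a Riemannian manifold of constant curvature $1$.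

\emph{Branching.} On the sphere a geodesic could avoid $D'$ by going the other way around; the smallness of $D'$ excludes this. Take a great circle through $N$, and on it points $x,y\in B(N,2\rho)\setminus D'$ on opposite sides of $N$. Let $c:[0,L]\to E$ be a $d_E$-shortest path from $x$ to $y$. One can go radially from $x$ to $\partial B(N,2\rho)$, halfway around this sphere (it is connected, as $n\ge2$), and radially to $y$, all within $E$; so $L\le2\rho+\pi\sin(2\rho)+2\rho<11\rho<2$. If $c$ avoided $\partial E$, it would be locally shortest in $S^n$, hence an arc of the only great circle through $x$ and $y$. The short arc contains $N\notin E$ and any other arc has length $\ge2\pi-4\rho>5$. So $c$ meets $\partial E$ for the first time at some $\tau\in(0,L)$. Let $c_+$ be the copy of $c$ in $E_+$, and let $c'$ follow $c_+$ on $[0,\tau]$ and the copy of $c$ in $E_-$ on $[\tau,L]$. Both curves have length $L$ by \eqref{eq:fold}, and $d(x_+,y_\pm)\ge d_E(x,y)=L$, so both are geodesics. Their endpoints $y_+\ne y_-$ differ. Let $\tau'\in[\tau,L)$ be maximal with $c_+=c'$ on $[0,\tau']$. By (F2), for no $\kappa'$ does comparison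 with $M_{\kappa'}$ hold near $c_+(\tau')$.

\emph{Scaling.} Replace $d$ by $K^{-1/2}d$ with $K=\max\{\kappa,1\}$. Then $\mathcal U$ has constant curvature $K\ge\kappa$, and all other properties persist.
\end{proof}

\section{A convex body that is flat off a set of dimension $n-2$}\label{sec:body}

We need a convex $C^1$ function that is locally affine off a small set. In one variable, the primitive of a Cantor function is one; in $n$ variables we add such functions of the coordinates. The singular set is then locally a graph over a product of the Cantor set with $\mathbb R^{n-2}$. To bound its dimension we cover it by cubes of equal size, so we choose a Cantor set that needs few intervals at every scale.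

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\ell_k=4^{-k^2}$. Start with $[0,1]$ and replace each interval of stage $k$ by its two end subintervals of length $\ell_{k+1}$; let $C_0$ be the intersection of all stages. For $\ell_{k+1}\le\epsilon<\ell_k$ the set $C_0$ is covered by $m(\epsilon)=2^{k+1}$ intervals of length $\le\epsilon$, and $\log m(\epsilon)/\log(1/\epsilon)\le(k+1)\log2/(k^2\log4)\to0$. Hence
\begin{equation}\label{eq:box}
\text{for every $s>0$,}\quad m(\epsilon)\le\epsilon^{-s}\ \text{ for all small }\epsilon.
\end{equation}
Let $F$ be the distribution function of the probability measure that gives mass $2^{-k}$ to each interval of stage $k$. It is continuous, nondecreasing and locally constant off $C_0$, with $F(0)=0$, $F(1)=1$ and $F>0$ on $(0,1]$. Let $H:\mathbb R\to\mathbb R$ be the even function with $H(0)=0$ and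
\[
H'=0\ \text{ on }[0,1],\qquad H'(t)=F(t-1)\ \text{ on }[1,2],\qquad H'=1\ \text{ on }[2,\infty).
\]
Since $H'$ is odd, continuous and nondecreasing, $H$ is $C^1$ and convex. It is locally affine off the compact set $A=(1+C_0)\cup(-1-C_0)$. The symmetry $F(t)+F(1-t)=1$ gives $H(2)=\int_0^1F=\frac12$. If $H(t)>0$, then $|t|>1$ and $H'(t)\ne0$.

Put $\Phi(x)=\sum_{i=1}^nH(x_i)$ and $D=\{\Phi\le1\}$. The set $D$ is closed and convex, contains $[-1,1]^n$, and lies in $[-3,3]^n$ because $H(t)=|t|-\frac32$ for $|t|\ge2$. Where $\Phi=1$, some $H(x_j)$ is positive, so $\nabla\Phi\neq0$; thus $\partial D=\{\Phi=1\}$ is a $C^1$ hypersurface. (For $n=2$, the part of $\partial D$ with $x_1\ge x_2\ge0$ is the graph $x_1=\frac52-H(x_2)$, $0\le x_2\le2$: the body is a square with rounded corners.)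

Let $S=\bigcup_iS_i$ with $S_i=\{x\in\partial D:x_i\in A\}$, a compact set. Near a point of $\partial D\setminus S$ the function $\Phi$ is affine with nonzero gradient, so $\partial D$ is a hyperplane there. The set $S_i$ would be large if it contained a face orthogonal to the $i$-th axis; the inequality $H(2)<1$ prevents this. Namely, if $x\in S_i$, then $H(x_i)\le H(2)<1$, so $H(x_j)>0$ and $\partial_j\Phi(x)\ne0$ for some $j\ne i$. Near $x$, the hypersurface $\partial D$ is a $C^1$ graph over the coordinates other than $x_j$, among which is $x_i$. So near $x$ the set $S_i$ is a Lipschitz image of a bounded subset $Q\subset A\times\mathbb R^{n-2}$. By \eqref{eq:box}, $Q$ is covered by $O(\epsilon^{-s-(n-2)})$ cubes of side $\epsilon$, whence $\mathcal H^{n-2+2s}(Q)=0$ for all $s>0$. Finitely many such pieces cover $S$, so $\dim_HS\le n-2$ and $\mathcal H^{n-1}(S)=0$. Proposition~\ref{prop:double} applies, and bi-Lipschitz maps preserve Hausdorff dimension.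
\end{proof}

\section{Countable singular sets}\label{sec:countable}

Assume (a), (b), (c), and let $X\setminus\mathcal U$ be countable.

\subsection{Reduction to an isolated point}\label{sub:red}
Let $\mathcal U'$ be the open set of points near which comparison holds for $d$. If $B(x,2r)\subset\mathcal U$, almost shortest curves between points of $B(x,r)$ lie in $\mathcal U$, so $d_{\mathcal U}=d$ on $B(x,r)$. Hence $\mathcal U\subset\mathcal U'$. Moreover $(\mathcal U,d_{\mathcal U})$ has finite Hausdorff dimension, so it is separable and is covered by countably many such balls; as $X\setminus\mathcal U$ is countable, $\dim_HX=n$. If $\mathcal U'=X$, then (F4) gives $X\in\mathrm{Alex}^n(\kappa)$.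

Suppose that $X\setminus\mathcal U'\ne\emptyset$. It is a countable complete metric space, so by the Baire category theorem one of its points $p$ is isolated in it: $B(p,R_0)\setminus\{p\}\subset\mathcal U'$ for some $R_0>0$. We shall prove that comparison holds near $p$, a contradiction. We first need geodesics.

\begin{lemma}\label{lem:compact}
$\bar B(p,r_0)$ is compact for some $r_0\in(0,R_0/2)$.
\end{lemma}

\begin{proof}
By (F3) every point of $B(p,R_0)\setminus\{p\}$ has a compact neighborhood, but with no control of its size; the tangent cone supplies the missing uniformity. For all $r\le r_0$, with $r_0<R_0/2$ small, there is a map $h:B(p,2r)\to C(\Sigma_p)$ with $h(p)=o$ that changes $r^{-1}d$ by less than $1/400$. It sends $\bar B(p,r)$ into $\bar B(o,2)$, which is compact by (F5). Cover $\bar B(o,2)$ by finitely many sets of diameter $<1/400$. Their preimages have diameter $\le r/200$, so $\bar B(p,r)$ is covered by finitely many balls $B(z_j,r/100)$ with $z_j\in\bar B(p,r)$.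

Let $|pz_j|\ge r/20$. Then $\bar B(z_j,r/50)\subset B(p,R_0)\setminus\{p\}$, and we claim that it is compact. Let $t$ be the supremum of the radii $t'\le r/50$ with $\bar B(z_j,t')$ compact; $t>0$. In a length space every point of $\bar B(z_j,t)$ is within $2\epsilon$ of $\bar B(z_j,t-\epsilon)$, so $\bar B(z_j,t)$ is totally bounded; it is complete, hence compact. If $t<r/50$, cover it by finitely many balls $B(y_i,\epsilon_i)$ with $\bar B(y_i,2\epsilon_i)$ compact. For $\epsilon<\frac12\min\epsilon_i$ these compact balls cover $\bar B(z_j,t+\epsilon)$, contrary to the choice of $t$.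

A point $x$ with $r/10\le|px|\le r$ lies in some $B(z_j,r/100)$ with $|pz_j|>r/20$. So this annulus is compact for all $r\le r_0$. A sequence in $\bar B(p,r_0)$ either has a subsequence converging to $p$ or stays in finitely many such annuli.
\end{proof}

Fix $R>0$ with $20R\le r_0$ and $100R\sqrt{|\kappa|}<1$, and put $\Omega=B(p,20R)\setminus\{p\}$. By \eqref{eq:ball} and the Arzel\`a--Ascoli theorem, points of $B(p,10R)$ are joined by geodesics. All distances below are less than $40R<\varpi/2$, so model triangles exist. Comparison holds near every point of $\Omega$.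

\subsection{A differential inequality and the shadow of $p$}
Comparison for a point and a geodesic follows from a differential inequality for the distance, and a differential inequality can be checked point by point along the geodesic. Let $\mathrm{sn}$ solve $w''+\kappa w=0$ with $\mathrm{sn}(0)=0$, $\mathrm{sn}'(0)=1$, let $\mathrm{cs}=\mathrm{sn}'$ and $\mathrm{md}(r)=\int_0^r\mathrm{sn}$. Then $\mathrm{md}$ is even, smooth and increasing on $[0,\varpi)$, with $\mathrm{md}'=\mathrm{sn}$ and $\mathrm{md}''=\mathrm{cs}=1-\kappa\,\mathrm{md}$. Along a geodesic $\tilde\sigma$ of $M_\kappa$ the function $\tilde f=\mathrm{md}(|\tilde q\tilde\sigma|)$ satisfies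
\begin{equation}\label{eq:model}
\tilde f''=1-\kappa\tilde f.
\end{equation}
For $\kappa=0$ we have $\tilde f=\frac12|\tilde q-\tilde\sigma|^2$; for $\kappa=1$, $\tilde f=1-\langle\tilde q,\tilde\sigma\rangle$ and $\tilde\sigma''=-\tilde\sigma$; for $\kappa=-1$, in the hyperboloid model, $\tilde f=-1-\langle\tilde q,\tilde\sigma\rangle$ and $\tilde\sigma''=\tilde\sigma$; other $\kappa$ follow by scaling.

For continuous $f,h$ on an open interval we write $f''\le h$ if $f-\Theta$ is concave, where $\Theta''=h$; this is the inequality in the sense of distributions. From now on $q\in B(p,R)$, $\sigma:[0,\ell]\to B(p,R)$ is a geodesic, and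
\[
g(t)=|q\sigma(t)|,\qquad f=\mathrm{md}\circ g .
\]
The function $g$ is $1$-Lipschitz and $f$ is Lipschitz.

\begin{proposition}\label{prop:ode}
For all such $q$ and $\sigma$, $f''\le1-\kappa f$ on $(0,\ell)$.
\end{proposition}

The \emph{shadow} of $p$ seen from $q\ne p$ is the set $\mathrm{Sh}(q)=\{x\ne p:|qx|=|qp|+|px|\}$; put $\mathrm{Sh}(p)=\emptyset$. If $x\notin\mathrm{Sh}(q)$, no geodesic $[xq]$ has $p$ as an interior point. The simplest case shows the role of the shadow.

\begin{example}\label{ex:cone}
Let $\kappa=0$, let $X$ be the cone over a circle of length $\omega$, $p$ its apex and $q=(a,\xi)$, $a>0$. By \eqref{eq:cone}, $\mathrm{Sh}(q)$ consists of the points $(r,\zeta)$ with $r>0$, $|\xi\zeta|\ge\pi$. It is empty if $\omega<2\pi$, a ray if $\omega=2\pi$, and a sector of angle $\omega-2\pi$ if $\omega>2\pi$. Inside the sector $f=\frac12(a+r)^2$ with $r(t)=|p\sigma(t)|$. The sector is flat, so $rr''=1-r'^2$ along $\sigma$, and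
\[
f''=r'^2+(a+r)r''=1+\frac ar\,(1-r'^2).
\]
The inequality $f''\le1$ fails unless $\sigma$ moves radially.
\end{example}

So there are two things to prove: that the inequality holds off the shadow, and that $\sigma$ can stay in the shadow only while $g'=\pm1$. The first uses only the curvature bound on $\Omega$, the second uses the tangent cone at $p$.

\subsection{Functions of one variable}
An \emph{upper support} of $f$ at $t_0$ is a function $\varphi\ge f$ near $t_0$ with $\varphi(t_0)=f(t_0)$.

\begin{lemma}\label{lem:J}
\begin{itemize}
\item[(i)] Let $f,h$ be continuous on an open interval. If for all $t_0$ and $\epsilon>0$ there is a $C^2$ upper support $\varphi$ of $f$ at $t_0$ with $\varphi''(t_0)\le h(t_0)+\epsilon$, then $f''\le h$.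
\item[(ii)] Let $f$ be Lipschitz and $h$ continuous on $(a,b)$, and let $f''\le h$ on $(a,t_0)$ and on $(t_0,b)$. Then the one-sided derivatives $f'(t_0^\pm)$ exist. If $f'(t_0^+)\le f'(t_0^-)$, which is the case if $f$ has a differentiable upper support at $t_0$, then $f''\le h$ on $(a,b)$.
\item[(iii)] Let $f,\tilde f$ be continuous on $[0,\ell]$ with the same boundary values, $|\kappa|\ell^2<1$, and $f''\le1-\kappa f$, $\tilde f''=1-\kappa\tilde f$ on $(0,\ell)$. Then $f\ge\tilde f$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Theta''=h$. (i) If $f_\epsilon=f-\Theta-\epsilon t^2$ is not concave, it lies below one of its chords somewhere, so $f_\epsilon-l$ has an interior local minimum at some $t_0$ for an affine $l$. Then the upper support $\varphi-\Theta-\epsilon t^2-l$ has a local minimum at $t_0$, while its second derivative there is $\le-\epsilon$. So $f_\epsilon$ is concave for all $\epsilon>0$; let $\epsilon\to0$.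

(ii) The function $f-\Theta$ is concave on $(a,t_0]$ and on $[t_0,b)$ and Lipschitz near $t_0$, so it has finite one-sided derivatives at $t_0$. If the right one does not exceed the left one, its slope is nonincreasing on $(a,b)$, so it is concave. A differentiable upper support gives $f'(t_0^+)\le\varphi'(t_0)\le f'(t_0^-)$.

(iii) Let $u=f-\tilde f$, so $u''\le-\kappa u$, and suppose $\min u=-m<0$. Then $u<0$ on a maximal interval $(a,b)$ containing a minimum point, $u(a)=u(b)=0$, and there $-\kappa u\le|\kappa|m$. So $u-\frac12|\kappa|m(t-a)(t-b)$ is concave on $[a,b]$ and vanishes at the ends, hence is $\ge0$. This gives $u\ge-\frac18|\kappa|\ell^2m>-m$, a contradiction.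
\end{proof}

Whenever $f''\le1-\kappa f$ on $(0,\ell)$, part (iii), applied to $f$ and the function $\tilde f$ of \eqref{eq:model} for the model triangle of $q,\sigma(0),\sigma(\ell)$, gives comparison for $q$ and $\sigma$, since $\mathrm{md}$ is increasing and $\ell<2R$. Hence Proposition~\ref{prop:ode} implies that comparison holds in $B(p,R)$, so $p\in\mathcal U'$, and Theorem~\ref{thm:B} follows. It remains to prove the proposition.

\subsection{Thin hinges}
An upper support for $f$ at $t_0$ comes from hinge comparison for the hinge with the long side $[\sigma(t_0)q]$ and a very short side along $\sigma$. The long side does not fit into a neighborhood where comparison is known, and (F4) is not available because $\Omega$ is not complete. What we can do is globalize along one geodesic that avoids $p$, among hinges that are nearly straight and therefore cannot come near $p$. The \emph{excess} of a hinge $[x;u,v]$ is $|xu|+|xv|-|uv|$. It is at most twice the shorter side, by the triangle inequality.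

\begin{lemma}\label{lem:thin}
Let $\gamma:[0,b]\to B(p,2R)\setminus\{p\}$ be a geodesic, $0<b'<b$, and $\gamma'=\gamma([0,b'])$. There is $\delta>0$ with $N_\delta(\gamma')\subset\Omega$ such that hinge comparison holds for every hinge $[x;u,v]$ with $x,u,v\in N_\delta(\gamma')$ and excess $<\delta$.
\end{lemma}

\begin{proof}
\emph{Step 1: for $0\le s\le t\le b'$, the only geodesic from $\gamma(s)$ to $\gamma(t)$ is $\gamma|_{[s,t]}$.} This is why $\gamma$ has to extend beyond $\gamma'$. If $\eta$ is such a geodesic, then $\eta$ followed by $\gamma|_{[t,b]}$ has length $b-s=|\gamma(s)\gamma(b)|$, so it is a geodesic that agrees with $\gamma$ on $[t,b]$. Let $[\tau,b]$ be the maximal final interval of agreement. If $\tau>s$, then (F2), applied to the reversed geodesics at $\gamma(\tau)\in\Omega$, contradicts maximality.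

\emph{Step 2: for every $\eta>0$ there is $\delta'\in(0,\eta)$ such that $u,v\in N_{\delta'}(\gamma')$ and $|uz|+|zv|\le|uv|+\delta'$ imply $z\in N_\eta(\gamma')$.} Otherwise there are counterexamples $u_k,v_k,z_k$ for $\delta'=1/k$. For large $k$ they lie in $\bar B(p,6R)$, by the inequalities that gave \eqref{eq:ball}, so a subsequence converges to $\gamma(s),\gamma(t),z$ with $s,t\in[0,b']$, $|\gamma(s)z|+|z\gamma(t)|=|\gamma(s)\gamma(t)|$ and $\operatorname{dist}(z,\gamma')\ge\eta$. Then $[\gamma(s)z]\cup[z\gamma(t)]$ is a geodesic, and $z\in\gamma'$ by Step 1, a contradiction.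

\emph{Step 3: induction on the length.} Cover $\gamma'$ by finitely many balls $B(y_i,r_i)$ with $r_i<R$ such that $B(y_i,3r_i)\subset\Omega$ and comparison holds in $B(y_i,3r_i)$; let $r=\min r_i$. For $x\in N_r(\gamma')$ the ball $B(x,r)$ lies in some $B(y_i,3r_i)$. Let $P(L)$ be the statement: \emph{there is $\delta_L\in(0,r]$ such that hinge comparison holds for all hinges with vertices in $N_{\delta_L}(\gamma')$, excess $<\delta_L$ and $|xu|+|xv|<L$}. Then $P(r)$ holds by Lemma~\ref{lem:mono}. Hinges with vertices in $N_r(\gamma')\subset B(p,3R)$ have $|xu|+|xv|<12R$, so it suffices to show that $P(\frac23L)$ implies $P(L)$ for $L\le18R$.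

The idea is to slide the vertex along the longer side in small steps. Each step involves only hinges of total length $<\frac23L$, and the model side does not increase. Let $\delta_1$ be a constant for $P(\frac23L)$, let $0<a<\min\{\delta_1/2,L/12\}$, and let $\delta'<\delta_1$ be given by Step 2 for $\eta=\delta_1$. We show that $\delta_L=\delta'$ works. Let $[x_0;u,v]$ be a hinge with vertices in $N_{\delta'}(\gamma')$, excess $<\delta'$, nontrivial sides and $|x_0u|+|x_0v|<L$. We construct hinges $[x_k;u,v]$ with nontrivial sides and $x_k\in N_{\delta_1}(\gamma')$ such that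
\[
s_k=|x_ku|+|x_kv|\qquad\text{and}\qquad \mu_k=\mathrm{side}\big(|x_ku|,|x_kv|,\angle(x_k;u,v)\big)
\]
are nonincreasing. We must prove $|uv|\le\mu_0$.

If $s_k<\frac23L$, stop: the excess is $\le s_0-|uv|<\delta_1$, so $P(\frac23L)$ gives $|uv|\le\mu_k\le\mu_0$. Otherwise let $|x_ku|\ge|x_kv|$, the other case being the same with $u,v$ exchanged. Then $|x_ku|\ge L/3>a$ and $|x_kv|<L/2$. Let $x_{k+1}\in[x_ku]$ with $|x_kx_{k+1}|=a$. If $x_{k+1}=v$, stop: $|uv|=|x_ku|-|x_kv|\le\mu_k\le\mu_0$. Otherwise take $[x_{k+1}u]\subset[x_ku]$ and any geodesic $[x_{k+1}v]$. Then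
\begin{equation}\label{eq:drop}
s_k-s_{k+1}=a+|x_kv|-|x_{k+1}v|\ge0,
\end{equation}
so $s_{k+1}\le s_0<|uv|+\delta'$ and $x_{k+1}\in N_{\delta_1}(\gamma')$ by Step 2. The hinges $[x_k;x_{k+1},v]$ and $[x_{k+1};x_k,v]$ have a side of length $a$, hence excess $\le2a<\delta_1$, and total length at most $2a+|x_kv|<\frac23L$. By $P(\frac23L)$ and (F1) at $x_{k+1}\in\Omega$,
\[
\angle(x_k;u,v)\ge\tilde\angle(x_k;x_{k+1},v),\qquad \angle(x_{k+1};u,v)=\pi-\angle(x_{k+1};x_k,v)\le\pi-\tilde\angle(x_{k+1};x_k,v).
\]
Extend the side $\tilde x_k\tilde x_{k+1}$ of the model triangle $\tilde x_k\tilde x_{k+1}\tilde v_k$ to a point $\tilde u_k$ with $|\tilde x_{k+1}\tilde u_k|=|x_{k+1}u|$ (Figure~\ref{fig:step}). The segment $\tilde u_k\tilde v_k$ closes the model hinge at $\tilde x_k$, with sides $|x_ku|,|x_kv|$ and angle $\tilde\angle(x_k;x_{k+1},v)$, and the model hinge at $\tilde x_{k+1}$, with sides $|x_{k+1}u|,|x_{k+1}v|$ and angle $\pi-\tilde\angle(x_{k+1};x_k,v)$. As $\mathrm{side}$ is monotone in the angle,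
\begin{equation}\label{eq:mu}
\mu_k\ge|\tilde u_k\tilde v_k|\ge\mu_{k+1}.
\end{equation}

Suppose that the process never stops. Then $s_k-s_{k+1}\to0$. Place all $\tilde x_k$ at one point $\tilde x$ and pass to a subsequence along which the step is toward the same endpoint, say $u$, and $\tilde x_{k+1},\tilde u_k,\tilde v_k$ converge to $\tilde x',\tilde u,\tilde v$. By \eqref{eq:drop}, $|\tilde x\tilde x'|=a$ and $|\tilde x'\tilde v|=a+|\tilde x\tilde v|$, so $\tilde x$ lies on the segment $\tilde v\tilde x'$, while $\tilde x'$ lies on the segment $\tilde x\tilde u$. Since $a>0$, the points $\tilde v,\tilde x,\tilde x',\tilde u$ lie in this order on a line, within length $L<\varpi$, and $|\tilde u\tilde v|=|\tilde x\tilde u|+|\tilde x\tilde v|=\lim s_k$. By \eqref{eq:mu}, $\mu_0\ge|\tilde u\tilde v|=\lim s_k\ge|uv|$.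
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\coordinate (x) at (0,0); \coordinate (y) at (1.4,0);
\coordinate (u) at (5.6,0); \coordinate (v) at (-3,1.5);
\draw[thick] (v)--(x)--(u); \draw[thick] (v)--(y); \draw[dashed] (v)--(u);
\fill (x) circle (1.5pt) node[below] {$\tilde x_k$};
\fill (y) circle (1.5pt) node[below] {$\tilde x_{k+1}$};
\fill (u) circle (1.5pt) node[below] {$\tilde u_k$};
\fill (v) circle (1.5pt) node[left] {$\tilde v_k$};
\end{tikzpicture}
\caption{A model triangle $\tilde x_k\tilde x_{k+1}\tilde v_k$ with one side extended to $\tilde u_k$. The dashed segment is the third side both of the hinge at $\tilde x_k$, whose angle is at most that of $[x_k;u,v]$, and of the hinge at $\tilde x_{k+1}$, whose angle is at least that of $[x_{k+1};u,v]$.}\label{fig:step}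
\end{figure}

\subsection{Upper supports}

\begin{lemma}\label{lem:support}
Let $t_0\in(0,\ell)$ and $x=\sigma(t_0)\ne p$.
\begin{itemize}
\item[(i)] $f$ has a $C^2$ upper support at $t_0$.
\item[(ii)] If $x\notin\mathrm{Sh}(q)$, then for every $\epsilon>0$ there is one with $\varphi''(t_0)\le1-\kappa f(t_0)+\epsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
If $x=q$, then $f(t)=\mathrm{md}(t-t_0)$ is smooth, $f''=1-\kappa f$, and $\varphi=f$ will do. Let $x\ne q$, $d_0=|xq|$, and fix $[xq]\subset B(p,2R)$. The geodesic $[xq]$ may contain $p$ and may not extend beyond $q$, so we replace $q$ by a nearer point. Take $q''$ in the interior of $[xq]$ with $p\notin[xq'']$, and $q'$ in the interior of $[xq'']$; put $d'=|xq'|$. Let $\alpha$ be the angle between $[xq']$ and the forward branch of $\sigma$; by (F1) the angle with the backward branch is $\pi-\alpha$. In $M_\kappa$ let $\tilde\sigma$ be a geodesic and $\tilde q'$ a point at distance $d'$ from $\tilde\sigma(0)$, in a direction at angle $\alpha$ from $\tilde\sigma'(0)$, and let $\psi(s)=|\tilde q'\tilde\sigma(s)|$. Thus $\psi(s)=\mathrm{side}(d',s,\alpha)$ and $\psi(-s)=\mathrm{side}(d',s,\pi-\alpha)$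 for $s\ge0$. The hinges $[x;q',\sigma(t_0\pm s)]$ have excess $\le2s$ and vertices within $s$ of $[xq']$, so Lemma~\ref{lem:thin} with $\gamma=[xq'']$, $\gamma'=[xq']$ gives $|q'\sigma(t_0+s)|\le\psi(s)$ for small $|s|$. Therefore
\[
\varphi(t_0+s)=\mathrm{md}\big(|qq'|+\psi(s)\big)
\]
is an upper support of $f$ at $t_0$, and it is smooth since $d'>0$. This proves (i).

We have $\psi'(0)=-\cos\alpha$, and \eqref{eq:model} for $\mathrm{md}\circ\psi$ reads $\mathrm{cs}(\psi)\psi'^2+\mathrm{sn}(\psi)\psi''=\mathrm{cs}(\psi)$, so $\psi''(0)=\frac{\mathrm{cs}(d')}{\mathrm{sn}(d')}\sin^2\alpha$. Hence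
\[
\varphi''(t_0)=\mathrm{cs}(d_0)\cos^2\alpha+\mathrm{sn}(d_0)\frac{\mathrm{cs}(d')}{\mathrm{sn}(d')}\sin^2\alpha .
\]
If $x\notin\mathrm{Sh}(q)$, then $p$ is not interior to $[xq]$, so $q''$ and $q'$ may be taken arbitrarily close to $q$. As $d'\to d_0$, $\varphi''(t_0)\to\mathrm{cs}(d_0)=1-\kappa f(t_0)$.
\end{proof}

\begin{lemma}\label{lem:glue}
Suppose $p\notin\sigma((0,\ell))$, and let $T=\{t\in(0,\ell):\sigma(t)\in\mathrm{Sh}(q)\}$. If $T=\emptyset$, or if $g$ is affine of slope $\pm1$ on $[t_-,t_+]=[\inf T,\sup T]$, then $f''\le1-\kappa f$ on $(0,\ell)$.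
\end{lemma}

\begin{proof}
On open intervals disjoint from $T$ the inequality follows from Lemmas~\ref{lem:support}(ii) and~\ref{lem:J}(i). This settles the case $T=\emptyset$ and the intervals $(0,t_-)$, $(t_+,\ell)$. On $(t_-,t_+)$ we have $f''=\mathrm{md}''(g)=1-\kappa f$. At those of $t_\pm$ that lie in $(0,\ell)$ there is a $C^2$ upper support by Lemma~\ref{lem:support}(i), and Lemma~\ref{lem:J}(ii) joins the intervals.
\end{proof}

\subsection{Angles at $p$}
The tangent cone describes $X$ only in the limit of small scales. To use it at the fixed scale $R$ we need hinge comparison at $p$ itself. This is within reach because a geodesic that starts at $p$ is radial, so the condition of Lemma~\ref{lem:glue} is automatic.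

\begin{lemma}\label{lem:apex}
Let $c_1,c_2,c_3$ be geodesics in $B(p,R)$ starting at $p$.
\begin{itemize}
\item[(i)] The angle $\angle(c_1,c_2)$ exists and the hinge satisfies hinge comparison. If $c_1\cup c_2$ is a geodesic, the angle is $\pi$.
\item[(ii)] $\angle(c_1,c_2)+\angle(c_2,c_3)+\angle(c_3,c_1)\le2\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\sigma(0)=p$ and $q\in B(p,R)$. If $t\in T$, then $g(t)=|qp|+t$, and for $t'\le t$ the triangle inequality gives $|qp|+t'\ge g(t')\ge g(t)-(t-t')=|qp|+t'$. So $g$ has slope $1$ on $[0,\sup T]$. By Lemmas~\ref{lem:glue} and~\ref{lem:J}(iii), comparison holds for $q$ and $\sigma$, and Lemma~\ref{lem:mono} applies to $c_1,c_2$. If $c_1\cup c_2$ is a geodesic, all model angles in the definition equal $\pi$.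

(ii) Choose $r_i\to0$ and maps $h_i:B(p,2r_i)\to C(\Sigma_p)$, $h_i(p)=o$, that change $r_i^{-1}d$ by less than $1/i$. The distance from $h_i(c_j(r_i))$ to $o$ tends to $1$, so along a subsequence these points converge to $(1,\xi_j)$, $j=1,2,3$. By \eqref{eq:cone} and $\operatorname{diam}\Sigma_p\le\pi$,
\[
r_i^{-1}|c_j(r_i)c_k(r_i)|\longrightarrow2\sin\tfrac12|\xi_j\xi_k| .
\]
After rescaling, $\tilde\angle(p;c_j(r_i),c_k(r_i))$ is the angle of a triangle in $M_{\kappa r_i^2}$ with two sides of length $1$, so it tends to the Euclidean angle $|\xi_j\xi_k|$. By (i) this limit is $\angle(c_j,c_k)$, and (F5) bounds the sum.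
\end{proof}

\subsection{Proof of Proposition~\ref{prop:ode}}
\emph{Case 1: $p\notin\sigma((0,\ell))$.} We verify the condition of Lemma~\ref{lem:glue}. Let $T\neq\emptyset$, so $q\ne p$, and let $t,t'\in T$. Take geodesics $c,c_t,c_{t'}$ from $p$ to $q,\sigma(t),\sigma(t')$; they lie in $B(p,R)$. By the definition of the shadow, $c\cup c_t$ and $c\cup c_{t'}$ are geodesics. So $\angle(c,c_t)=\angle(c,c_{t'})=\pi$, and Lemma~\ref{lem:apex}(ii) forces $\angle(c_t,c_{t'})=0$: seen from $p$, the shadow occupies a single direction. Hinge comparison at $p$ gives
\[
|t-t'|=|\sigma(t)\sigma(t')|\le\big||p\sigma(t)|-|p\sigma(t')|\big|=|g(t)-g(t')|\le|t-t'|.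
\]
By continuity $|g(t_+)-g(t_-)|=t_+-t_-$, and a $1$-Lipschitz function with this property is affine of slope $\pm1$ on $[t_-,t_+]$.

\emph{Case 2: $p=\sigma(t_*)$ with $0<t_*<\ell$.} If $q=p$, then $f(t)=\mathrm{md}(t-t_*)$ and equality holds. Let $q\ne p$. A geodesic is injective, so Case 1 gives the inequality on $(0,t_*)$ and $(t_*,\ell)$, and it remains to check that $f$ has no convex corner at $t_*$. The derivatives $f'(t_*^\pm)$ exist by Lemma~\ref{lem:J}(ii); as $\mathrm{md}'(|pq|)>0$, so do $g'(t_*^\pm)$, and it suffices to show $g'(t_*^+)\le g'(t_*^-)$. Let $\alpha_\pm$ be the angles at $p$ between a geodesic $[pq]$ and the branches $s\mapsto\sigma(t_*\pm s)$. By Lemma~\ref{lem:apex}(i),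
\[
g(t_*\pm s)\le\mathrm{side}(|pq|,s,\alpha_\pm)=|pq|-s\cos\alpha_\pm+O(s^2),
\]
so $g'(t_*^+)\le-\cos\alpha_+$ and $g'(t_*^-)\ge\cos\alpha_-$. The two branches make the angle $\pi$, so $\alpha_++\alpha_-\le\pi$ by Lemma~\ref{lem:apex}(ii), and $\cos\alpha_-\ge\cos(\pi-\alpha_+)=-\cos\alpha_+$. Lemma~\ref{lem:J}(ii) completes the proof of the proposition, and with it of Theorem~\ref{thm:B}. \qed

\begin{remark}
Hypothesis (c) is used at the single point $p$, and twice: compactness of $\Sigma_p$ in Lemma~\ref{lem:compact}, and the perimeter bound in Lemma~\ref{lem:apex}(ii), without which Example~\ref{ex:cone} with $\omega>2\pi$ is a counterexample. Completeness enters through the Baire theorem, Lemma~\ref{lem:compact} and (F4). Countability gives $\dim_HX=n$ and the isolated point. In the spaces of Theorem~\ref{thm:A} the set $X\setminus\mathcal U'$ is nonempty, by the branching, and the argument above shows that it has no isolated point.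
\end{remark}

\section{The threshold in dimension two}\label{sec:plane}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $C$ is countable, so is $X\setminus\mathcal U$, and Theorem~\ref{thm:B} gives (i). Let $C$ be uncountable. By Proposition~\ref{prop:double} it suffices to find a compact convex set $D\subset\mathbb R^2=\mathbb C$ with nonempty interior and $C^1$ boundary, and a closed set $S\subset\partial D$, bi-Lipschitz homeomorphic to $C$, off which $\partial D$ is locally straight. Then $\mathcal H^1(S)=0$, and a translation moves $0$ into $\operatorname{int}D$. We prescribe the turning measure of $\partial D$ on a copy of $C$. The resulting curve has to close up; for this we cut $C$ into four parts, let the curve turn by $\pi/2$ along each, and insert segments of adjustable length in the four axis directions.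

\emph{The curve.} By the Cantor--Bendixson theorem $C$ contains a nonempty perfect set $P$, and $\mathbb R\setminus C$ is open and dense because $C$ is closed and null. Take $p_0<p_1<p_2<p_3$ in $P$ and cut $\mathbb R$ at three points outside $C$, one between each two consecutive $p_j$. This gives $C=C_0\sqcup C_1\sqcup C_2\sqcup C_3$ with $C_j$ compact and contained in the interiors of disjoint compact intervals $I_j$. Each $C_j\cap P$ is nonempty, closed, and open in $P$, hence perfect. It therefore contains a homeomorphic image of $\{0,1\}^{\mathbb N}$, and the image of the coin-tossing measure is a probability measure $\nu_j$ on $C_j$ without atoms. Place translates of intervals $I_0,J_1,I_1,J_2,I_2,J_3,I_3,J_4$ end to end to form $[0,\Lambda]$, where $J_j$ has length $\ell_j\ge0$; we keep the names $I_j,C_j,\nu_j$ for the translates. Put $\theta(s)=\frac\pi2\sum_j\nu_j([0,s])$ on $[0,\Lambda]$ and extend it by $\theta(s+\Lambda)=\theta(s)+2\pi$. Then $\theta$ is continuous and nondecreasing on $\mathbb R$, equals $j\pi/2$ on $J_j$, and is constant near each point of $[0,\Lambda]\setminus\bigcup_jC_j$. Let $\gamma'=e^{i\theta}$.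 Then
\[
\gamma(\Lambda)-\gamma(0)=v+i\ell_1-\ell_2-i\ell_3+\ell_4,\qquad v=\sum_j\int_{I_j}e^{i\theta}\,ds,
\]
and $v$ does not depend on the $\ell_j$. Choose $\ell_j\ge0$ with $\ell_2-\ell_4=\operatorname{Re}v$ and $\ell_3-\ell_1=\operatorname{Im}v$. Then $\gamma$ is a closed $C^1$ curve of unit speed on $\mathbb R/\Lambda\mathbb Z$.

\emph{It bounds a convex set.} Fix $s_0$, put $\alpha=\theta(s_0)$ and $k(s)=\operatorname{Im}\big(e^{-i\alpha}(\gamma(s)-\gamma(s_0))\big)$, the signed distance to the tangent line at $\gamma(s_0)$. Then $k'=\sin(\theta-\alpha)$, and on $[s_0,s_0+\Lambda]$ the function $\theta-\alpha$ increases from $0$ to $2\pi$. So $k$ is nondecreasing while $\theta-\alpha\le\pi$, nonincreasing afterwards, and zero at both ends; hence $k\ge0$. If $k(s)=0$ and $\theta(s)-\alpha\le\pi$, then $k'=0$ on $[s_0,s]$, and by continuity $\theta=\alpha$ there. If $k(s)=0$ and $\theta(s)-\alpha\ge\pi$, then $k'=0$ and $\theta=\alpha+2\pi$ on $[s,s_0+\Lambda]$. In both cases $\gamma$ runs straight between $s_0$ and $s$ modulo $\Lambda$, so $\gamma(s)=\gamma(s_0)$ only if $s\equiv s_0$. Thus $\gamma$ is an injective $C^1$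 immersion of a circle, hence an embedding. Let $D$ be the convex hull of its image. It is compact, it has interior since $\gamma'$ takes nonparallel values, and $k\ge0$ shows that $\gamma(s_0)\in\partial D$. Now $\partial D$ is homeomorphic to a circle, and a proper subset of a circle embeds in $\mathbb R$ and contains no simple closed curve. So $\gamma$ parametrizes all of $\partial D$.

\emph{The singular set.} Let $S=\gamma(\bigcup_jC_j)$, a compact set off which $\partial D$ is locally straight. On $I_j$ the angle $\theta$ stays within $\pi/4$ of $\beta_j=j\frac\pi2+\frac\pi4$. Projecting to the direction $e^{i\beta_j}$ gives $\cos\frac\pi4\,|s-s'|\le|\gamma(s)-\gamma(s')|\le|s-s'|$ for $s,s'\in I_j$. So $\gamma$ is bi-Lipschitz on each $C_j$. The four parts of $C$ are pairwise disjoint compact sets, and so are their images; distances between points of different parts are bounded above and below by positive constants, in $C$ and in $S$. Hence $S$ is bi-Lipschitz homeomorphic to $C$.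
\end{proof}

\begin{thebibliography}{9}
\bibitem{BGP} Burago, Gromov and Perelman, \emph{A.D. Alexandrov spaces with curvature bounded below}, 1992.
\bibitem{Li} Nan Li, \emph{Lipschitz-Volume Rigidity and Globalization}, arXiv:1911.00120 (2019).
\end{thebibliography}
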